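\title{Free central extensions of finite abelian groups and stable rationality}

\begin{abstract}
Let $A$ be a finite abelian group and let $F^c(A)$ be a central extension of $A$ by $\wedge^2A$ whose commutator map is the identity of $\wedge^2A$. We disprove the conjecture that the quotient $V/F^c(A)$ of a faithful linear representation is always stably rational. For every odd prime $p$ the group $A=(\mathbb{Z}/p)^3$ is a counterexample over every algebraically closed field of characteristic zero. The obstruction is a symbol of length three that defines a nonzero unramified class with coefficients in $\mathbb{Z}/p^2$. The method applies to many other groups $A$. We also prove that the quotient is stably rational when $A$ is generated by two elements and when $A=(\mathbb{Z}/2)^3$.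
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic zero. Let $G$ be a finite group and $V$ a faithful finite-dimensional linear representation of $G$ over $k$. The quotient variety $V/G$ has function field $k(V)^G$. A variety $Y$ is \emph{stably rational} if $Y\times\mathbb{P}^n$ is rational for some $n\ge0$, and we use the same word for its function field. Whether $V/G$ is stably rational does not depend on $V$ (Corollary~\ref{cor:noname}), so it is a property of $G$ and $k$.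

For abelian $G$ the quotient is rational; this is Fischer's theorem. Choose coordinates $t_1,\dots,t_n$ on which $G$ acts through characters. The exponents of the invariant Laurent monomials form a sublattice of index $|G|$ in $\mathbb{Z}^n$, and the $n$ monomials attached to a basis of it generate $k(V)^G$.

The next groups to consider are central extensions $1\to Z'\to F\to A\to1$ of a finite abelian group $A$. The commutator of lifts of $s,s'\in A$ depends only on $s$ and $s'$, and it is bilinear and alternating, so it defines a homomorphism $\wedge^2A\to Z'$. The extension is called a \emph{free central extension} of $A$, and $F$ is denoted $F^c(A)$, if this homomorphism is an isomorphism: the commutators generate the kernel and satisfy only the relations that hold in every central extension of $A$. We then identify the kernel with $Z:=\wedge^2A$, so that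
\[
1\longrightarrow Z\longrightarrow F^c(A)\longrightarrow A\longrightarrow 1
\]
and the commutator of lifts of $s,s'$ is $s\wedge s'$. The group $F^c(A)$ is not unique: for $A=(\mathbb{Z}/2)^2$ both nonabelian groups of order $8$ qualify. It is unique up to isoclinism, and over fields containing the roots of unity the stable rationality of $V/G$ depends only on the isoclinism class of $G$. We need this independence only for the groups $F^c(A)$, where it has a short direct proof (Proposition~\ref{prop:model}).

The following conjecture is posed in \cite{BT}.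

\begin{quote}
\textbf{Conjecture.} \emph{Let $A$ be a finite abelian group and $V$ a faithful linear representation of $F^c(A)$ over $k$. Then $V/F^c(A)$ is stably rational.}
\end{quote}

The smallest cases support it. If $A$ is cyclic, then $F^c(A)=A$ and Fischer's theorem applies. For $A=(\mathbb{Z}/d)^2$ one may take for $F^c(A)$ the Heisenberg group in $GL_d(k)$, and its field of invariants turns out to be isomorphic to that of a cyclic group. For $A=(\mathbb{Z}/2)^3$, the smallest group that needs three generators, the field of invariants is stably the function field of a product of three conics over $k(x_1,x_2,x_3)$, and this field is rational.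

\begin{theorem}\label{thm:positive}
If $A$ is generated by at most two elements, or $A=(\mathbb{Z}/2)^3$, then $V/F^c(A)$ is stably rational.
\end{theorem}

Nevertheless the conjecture is false.

\begin{theorem}\label{thm:main}
Let $p$ be an odd prime and $A=(\mathbb{Z}/p)^3$. For every algebraically closed field $k$ of characteristic $0$ and every faithful linear representation $V$ of $F^c(A)$, the variety $V/F^c(A)$ is not stably rational.
\end{theorem}

This is the case $a=b=c=1$, $M=2$ of the next theorem.

\begin{theorem}\label{thm:general}
Let $A$ be a finite abelian group having a direct summand $\mathbb{Z}/p^a\oplus\mathbb{Z}/p^b\oplus\mathbb{Z}/p^c$ with $a\ge b\ge c\ge1$ and $p$ prime. Put $M=\lceil 3c/2\rceil$. If $p$ is odd and $b<M$, or if $p=2$ and $b+1<M$, then $V/F^c(A)$ is not stably rational.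
\end{theorem}

\begin{corollary}\label{cor:homocyclic}
Let $A=(\mathbb{Z}/n)^r$ with $n\ge2$. The conjecture holds for $A$ if $r\le2$ or $A=(\mathbb{Z}/2)^3$, and it fails for $A$ if $r\ge3$ and $n\notin\{2,4\}$. If $A$ is a finite abelian group of odd squarefree exponent, the conjecture holds for $A$ if and only if $A$ is generated by two elements.
\end{corollary}

\begin{proof}
The positive statements are Theorem~\ref{thm:positive}. Let $r\ge3$ and $n\notin\{2,4\}$. If an odd prime $p$ divides $n$, let $p^e$ be the exact power of $p$ in $n$ and apply Theorem~\ref{thm:general} with $a=b=c=e$; the hypothesis $e<\lceil3e/2\rceil$ holds for $e\ge1$. Otherwise $n=2^e$ with $e\ge3$, and $e+1<\lceil3e/2\rceil$. A group of odd squarefree exponent is a sum of groups $(\mathbb{Z}/p)^{r_p}$ with $p$ odd, and it is generated by $\max_pr_p$ elements. If it is not generated by two elements, it has a summand $(\mathbb{Z}/p)^3$, and Theorem~\ref{thm:general} applies with $a=b=c=1$.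
\end{proof}

The cases $n=2$, $r\ge4$ and $n=4$, $r\ge3$, as well as many groups with mixed exponents, are not decided here.

\subsection*{The obstruction for $A=(\mathbb{Z}/p)^3$}
After a stable equivalence, the field of invariants becomes a field $K=\mathbb{C}(W)^G$ that contains three distinguished elements $x_1,x_2,x_3$, one for each generator of $A$. Each of the three commutators in $F^c(A)$ forces one symbol $\{x_i,x_j\}$ to be divisible by $p$ in the Milnor group $K_2(K)$. Then $\{x_1,x_2,x_3\}$ is divisible by $p$ in $K_3(K)$ as well, so nothing is left of these symbols modulo $p$. The obstruction appears one power higher, in the class $\alpha\in H^3(K,\mathbb{Z}/p^2)$ of $\{x_1,x_2,x_3\}$. Its residues vanish, because a residue of $\{x_1,x_2,x_3\}$ is in the main case a product of two residues of symbols $\{x_i,x_j\}$, each divisible by $p$ (Section~\ref{sec:unramified}). Since no residue detects $\alpha$, its nonvanishing needs another argument. The class $\alpha$ comes from a class $\xi\in H^3(G,\mathbb{Q}/\mathbb{Z})$, and we show that $\xi\ne0$ (Section~\ref{sec:group}), that a class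 dying in $K$ is a combination of Chern classes of representations (Section~\ref{sec:chern}), and that an automorphism of $G$ fixes all such combinations while changing the sign of $\xi$ (Section~\ref{sec:involution}). For odd $p$ these three facts give $\alpha\ne0$.

\section{Reduction to one group and one field}\label{sec:reduction}

Two finitely generated extensions of $k$ are \emph{stably equivalent} if they become $k$-isomorphic after adjoining finitely many indeterminates to each. Fix primitive $n$-th roots of unity $\zeta_n\in k$ with $\zeta_{nn'}^{\,n'}=\zeta_n$. All stable equivalences in this paper come from the following form of Hilbert's Theorem 90.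

\begin{lemma}\label{lem:h90}
Let a finite group $H$ act faithfully on a field $L$, and let it act on the rational function field $L(t_1,\dots,t_n)$, extending the action on $L$ and preserving the $L$-vector space spanned by the $t_i$. Then $L(t_1,\dots,t_n)^H$ is purely transcendental of degree $n$ over $L^H$.
\end{lemma}

\begin{proof}
The group $H=\operatorname{Gal}(L/L^H)$ acts semilinearly on the span of the $t_i$. By Hilbert's Theorem 90 for $GL_n$, this space has an $L$-basis $t_1',\dots,t_n'$ of invariant elements. The field $L(t_1,\dots,t_n)=L(t_1',\dots,t_n')$ has degree $|H|$ over $L^H(t_1',\dots,t_n')$, which consists of invariants and is therefore the whole invariant field.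
\end{proof}

\begin{corollary}[No-name lemma]\label{cor:noname}
If $V$ and $V'$ are faithful representations of a finite group $H$, then $k(V)^H$ and $k(V')^H$ are stably equivalent.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:h90}, $k(V\oplus V')^H$ is purely transcendental over both fields.
\end{proof}

The next lemma allows us to enlarge the orders of the generators of an abelian quotient without changing the stable class.

\begin{lemma}\label{lem:fiber}
Let $n_i\mid m_i$ for $1\le i\le r$, let $A=\bigoplus_i\mathbb{Z}/n_i$ and $\widetilde A=\bigoplus_i\mathbb{Z}/m_i$, and let $\widetilde A\to A$ be the reduction of coordinates. Let $H\to A$ be a homomorphism from a finite group and $\widetilde H=H\times_A\widetilde A$. Let $\chi_i$ be the character of $\widetilde H$ with value $\zeta_{m_i}^{s_i}$ on an element with image $s\in\widetilde A$. If $V$ is a faithful representation of $H$, then $W=V\oplus\bigoplus_i\chi_i^{-1}$ is a faithful representation of $\widetilde H$, and $k(W)^{\widetilde H}$ is purely transcendental over $k(V)^H$.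
\end{lemma}

\begin{proof}
An element of $\widetilde H$ acting trivially on $W$ has trivial image in $H$ and in $\widetilde A$, so it is trivial. Write $k(W)=k(V)(t_1,\dots,t_r)$ with $g\,t_i=\chi_i(g)t_i$. The map $\widetilde H\to H$ is surjective with kernel $N=\bigoplus_in_i\mathbb{Z}/m_i\mathbb{Z}$. The group $N$ fixes $k(V)$ and multiplies the $t_i$ independently by all roots of unity of order dividing $m_i/n_i$. Hence $k(W)^N=k(V)(T_1,\dots,T_r)$ with $T_i=t_i^{m_i/n_i}$. The group $H=\widetilde H/N$ acts faithfully on $k(V)$ and multiplies each $T_i$ by roots of unity, so Lemma~\ref{lem:h90} applies.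
\end{proof}

Now let $A=\bigoplus_{i=1}^r(\mathbb{Z}/n_i)e_i$ be a finite abelian group written as a sum of cyclic groups. With $n_{ij}=\gcd(n_i,n_j)$,
\[
Z=\wedge^2A=\bigoplus_{i<j}Z_{ij},\qquad Z_{ij}=(\mathbb{Z}/n_{ij})\,e_i\wedge e_j .
\]
Put $m=2|A|^2$ and $B=(\mathbb{Z}/m)^r$, with standard basis again denoted $e_i$, and let $s\mapsto\bar s$ be the reduction $B\to A$. The formula
\[
\beta(s,s')=\sum_{i<j}s_is'_j\;e_i\wedge e_j\in Z
\]
defines a bilinear map on $A$ and on $B$. Let $G_A=A\times Z$ and $G=B\times Z$, both with the product
\[
(s,z)(s',z')=(s+s',\,z+z'+\beta(s,s')),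
\]
which is associative because $\beta$ is bilinear. Both groups are central extensions by $Z$, and the commutator of $(s,z)$ and $(s',z')$ is $\beta(s,s')-\beta(s',s)=\bar s\wedge\bar s'$. So $G_A$ is a free central extension of $A$, $G=G_A\times_AB$, and
\begin{equation}\label{eq:ab}
[G,G]=Z,\qquad G^{\mathrm{ab}}=B .
\end{equation}

The group $G$ will be more useful than $G_A$ for three reasons. It absorbs the ambiguity in the choice of $F^c(A)$, as we show now. It has characters of order $p^M$ in each coordinate, which are needed to write down the obstruction. And every character of $A$ becomes a square on $B$, which is used in Section~\ref{sec:involution}.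

\begin{proposition}\label{prop:model}
Let $F$ be any free central extension of $A$. Then $F\times_AB\cong G$. For all faithful representations $V$ of $F$ and $W$ of $G$, the fields $k(V)^F$ and $k(W)^G$ are stably equivalent. In particular the stable rationality of $V/F^c(A)$ depends only on $A$ and $k$.
\end{proposition}

\begin{proof}
A set-theoretic section of $F\to A$ identifies $F$ with $A\times Z$, with the product given by a $2$-cocycle $\gamma$ in place of $\beta$, and $\gamma(s,s')-\gamma(s',s)=s\wedge s'$. So the cocycle $\gamma-\beta$ is symmetric and defines an abelian group $E$, an extension of $A$ by $Z$. Since $|A|$ kills both $A$ and $Z$, the integer $m$ kills $E$. As $B$ is a free $\mathbb{Z}/m$-module, $B\to A$ lifts to a homomorphism $B\to E$, $s\mapsto(\bar s,\lambda(s))$, which means that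
\[
\lambda(s+s')+\beta(s,s')=\lambda(s)+\lambda(s')+\gamma(\bar s,\bar s').
\]
This identity says that the bijection $(s,z)\mapsto(s,z+\lambda(s))$ from $G$ to $F\times_AB$, viewed as $B\times Z$ with the cocycle $\gamma$, is a homomorphism. The second assertion follows from Lemma~\ref{lem:fiber} with $H=F$, $\widetilde A=B$ and from Corollary~\ref{cor:noname}.
\end{proof}

The proof of Theorem~\ref{thm:general} uses the topology of complex varieties, so we also reduce the ground field.

\begin{lemma}\label{lem:complex}
Let $H$ be a finite group. If the quotients of faithful representations of $H$ are stably rational over $k$, then they are stably rational over $\mathbb{C}$.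
\end{lemma}

\begin{proof}
Embed $\overline{\mathbb{Q}}$ in $k$ and in $\mathbb{C}$, and let $V_0$ be the regular representation of $H$ over $\overline{\mathbb{Q}}$. Quotients commute with extension of the ground field. By hypothesis there are $n,N$ such that, for $Y=V_0/H\times\mathbb{A}^n$, a nonempty open subscheme of $Y_k$ is isomorphic to an open subscheme of $\mathbb{A}^N_k$. These data involve finitely many elements of $k$, so there are a finitely generated $\overline{\mathbb{Q}}$-subalgebra $R\subset k$, nonempty open subschemes $U\subset Y_R$ and $U'\subset\mathbb{A}^N_R$, and an $R$-isomorphism $U\cong U'$. The image of $U$ in $\operatorname{Spec}R$ is open and nonempty, because $U$ is flat and of finite type over $R$, and by the Nullstellensatz it contains a $\overline{\mathbb{Q}}$-point. The fibers over this point are isomorphic nonempty open subschemes of $Y$ and of $\mathbb{A}^N_{\overline{\mathbb{Q}}}$. So $Y$ is rational over $\overline{\mathbb{Q}}$, and $Y_{\mathbb{C}}$ is rational over $\mathbb{C}$. Corollary~\ref{cor:noname} extends this to all faithful complex representations.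
\end{proof}

\section{The stably rational cases}\label{sec:positive}

We prove Theorem~\ref{thm:positive}. By Proposition~\ref{prop:model} we may choose the group $F^c(A)$ and its faithful representation. We describe a representation by the action on its linear coordinates.

\subsection*{Two generators}
Write $A=\mathbb{Z}/n_1\oplus\mathbb{Z}/n_2$ and $d=\gcd(n_1,n_2)$. If $d=1$, then $Z=0$, $F^c(A)=A$, and Fischer's theorem applies. Let $d\ge2$ and $A_0=(\mathbb{Z}/d)^2$. Both $\wedge^2A$ and $\wedge^2A_0$ are $\mathbb{Z}/d$, and $\beta$ factors through $A_0$, so $G_A=G_{A_0}\times_{A_0}A$. By Lemma~\ref{lem:fiber} and Corollary~\ref{cor:noname} it suffices to treat $A_0$.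

Let $V$ have coordinates $y_i$, $i\in\mathbb{Z}/d$, put $\zeta=\zeta_d$, and let $H_d$ be the Heisenberg group generated by
\[
\sigma:y_i\mapsto y_{i+1},\qquad\varepsilon:y_i\mapsto\zeta^iy_i .
\]
Then $\varepsilon\sigma=\zeta\sigma\varepsilon$, every element has the form $\zeta^{j}\sigma^{j'}\varepsilon^{j''}$, and such an element is a scalar only if $j'\equiv j''\equiv0\pmod d$. So $H_d$ is a central extension of $A_0$ by the group $\mu_d$ generated by the commutator $\zeta$; it is a free central extension of $A_0$. Since only scalars act trivially on $\mathbb{P}(V)$, the groups $A_0=H_d/\mu_d$ and $C=\langle\sigma\rangle$ act faithfully on $k(\mathbb{P}(V))$.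

The point is that dividing $\mathbb{P}(V)$ by $\varepsilon$ gives back $\mathbb{P}(V)$, birationally and compatibly with $\sigma$. For $f=\sum_if_i\sigma^i\in\mathbb{Z}[C]$ put $y^f=\prod_iy_i^{f_i}$, and for a sublattice $J\subset\mathbb{Z}[C]$ let $k(J)$ be the field generated by the $y^f$ with $f\in J$. Let $I=\{f:\sum_if_i=0\}=(\sigma-1)\mathbb{Z}[C]$ be the augmentation ideal. Then $k(\mathbb{P}(V))=k(I)$, and
\[
\sigma\,y^f=y^{\sigma f},\qquad\varepsilon\,y^f=\zeta^{\ell(f)}y^f,\qquad\ell(f)=\sum_iif_i\in\mathbb{Z}/d .
\]
The map $\ell:I\to\mathbb{Z}/d$ is onto, since $\ell(\sigma-1)=1$. So $\varepsilon$ has order $d$ on $k(I)$, the field $k(I)$ has degree $d$ over $k(\ker\ell)$, and $k(I)^{\varepsilon}=k(\ker\ell)$.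

We claim that $\ker\ell=I^2$. We have $I^2=(\sigma-1)I$, and $\ell(\sigma f)=\ell(f)+\sum_if_i=\ell(f)$ for $f\in I$, so $I^2\subset\ker\ell$. Conversely, $I$ is spanned by the elements $\sigma^i-1\equiv i(\sigma-1)\pmod{I^2}$, and $d(\sigma-1)\equiv\sigma^d-1=0$, so $I^2$ has index at most $d$ in $I$. This proves the claim. Multiplication by $\sigma-1$ is a $C$-equivariant surjection $I\to I^2$. It is injective, because an element fixed by $\sigma$ is a multiple of $\sum_i\sigma^i$, and no nonzero multiple of this sum lies in $I$. Hence
\[
k(I)^{A_0}=k(I^2)^C\cong k(I)^C .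
\]

It remains to pass from $\mathbb{P}(V)$ to $V$. We have $k(V)=k(I)(y_0)$ and $k(V)^{\mu_d}=k(I)(y_0^d)$. The group $C$ multiplies $y_0$, and the group $A_0$ multiplies $y_0^d$, by elements of $k(I)^*$. By Lemma~\ref{lem:h90}, $k(V)^C$ and $k(V)^{H_d}$ are purely transcendental of degree $1$ over $k(I)^C$ and $k(I)^{A_0}$. So $k(V)^{H_d}\cong k(V)^C$, which is rational by Fischer's theorem.

\subsection*{The group $(\mathbb{Z}/2)^3$}
Let $A=(\mathbb{Z}/2)^3$ and $F^c(A)=G_A$. For $i<j$ the map $(s,z)\mapsto((s_i,s_j),z_{ij})$, where $z_{ij}$ is the $Z_{ij}$-component of $z$, is a homomorphism $G_A\to G_{(\mathbb{Z}/2)^2}$. The target is dihedral of order $8$, generated by two involutions lifting the basis vectors, so it is isomorphic to $H_2$ with these involutions corresponding to $\sigma$ and $\varepsilon$. We obtain a two-dimensional representation $W_{ij}$ of $G_A$ with coordinates $y_{ij},y'_{ij}$, on which $(e_i,0)$ exchanges the coordinates, $(e_j,0)$ changes the sign of $y'_{ij}$, the generator of $Z_{ij}$ acts by $-1$, and the other standard generators of $G_A$ act trivially. Let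 $W$ be the sum of the three $W_{ij}$ and of three lines with coordinates $t_i$, where $(s,z)t_i=(-1)^{s_i}t_i$. It is faithful: the $t_i$ detect $A$, and the $W_{ij}$ detect $Z$.

Put $q_{ij}=y'_{ij}/y_{ij}$ and $L=k(t_1,t_2,t_3,q_{12},q_{13},q_{23})$. The group $Z$ fixes $L$ and changes the signs of the $y_{ij}$ independently, so $k(W)^Z=L(y_{12}^2,y_{13}^2,y_{23}^2)$. The group $A$ acts faithfully on $L$ and multiplies each $y_{ij}^2$ by elements of $L^*$. By Lemma~\ref{lem:h90} it suffices to show that $L^A$ is rational.

On $q=q_{ij}$ the element $e_i$ acts by $q\mapsto1/q$, the element $e_j$ by $q\mapsto-q$, and the third generator trivially. The functions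
\[
\lambda_{ij}=\frac{1-q^2}{1+q^2},\qquad\mu_{ij}=\frac{2q}{1+q^2}
\]
satisfy $\lambda_{ij}^2+\mu_{ij}^2=1$ and generate $k(q)$, since $q=\mu_{ij}/(1+\lambda_{ij})$. The element $e_i$ changes only the sign of $\lambda_{ij}$, and $e_j$ only the sign of $\mu_{ij}$. Hence $x_i=t_i^2$, $P_{ij}=\lambda_{ij}/t_i$ and $Q_{ij}=\mu_{ij}/t_j$ are invariant, and
\begin{equation}\label{eq:conics}
x_iP_{ij}^2+x_jQ_{ij}^2=1\qquad(1\le i<j\le3).
\end{equation}
Let $L_0$ be the field generated over $k$ by these nine elements. Then $L=L_0(t_1,t_2,t_3)$ has degree at most $8$ over $L_0\subset L^A$, so $L^A=L_0$. Thus $L^A$ is the function field of the product of the three conics \eqref{eq:conics} over $k(x_1,x_2,x_3)$.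

The equations for $(i,j)=(1,3)$ and $(2,3)$ give $x_1=(1-x_3Q_{13}^2)/P_{13}^2$ and $x_2=(1-x_3Q_{23}^2)/P_{23}^2$. With $S_1=P_{12}/P_{13}$ and $S_2=Q_{12}/P_{23}$ the third equation becomes $(1-x_3Q_{13}^2)S_1^2+(1-x_3Q_{23}^2)S_2^2=1$, which is linear in $x_3$:
\[
x_3\,(Q_{13}^2S_1^2+Q_{23}^2S_2^2)=S_1^2+S_2^2-1 .
\]
The right side equals $\lambda_{12}^2/\lambda_{13}^2+\mu_{12}^2/\lambda_{23}^2-1$. It is not zero, because only its first term depends on $q_{13}$. So we can solve for $x_3$, and $L_0=k(P_{13},Q_{13},P_{23},Q_{23},S_1,S_2)$. This field has transcendence degree $6$ and six generators, so it is rational. Theorem~\ref{thm:positive} is proved.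

\section{The class $\alpha$}\label{sec:class}

From here on, $A$, $p$, $a\ge b\ge c\ge1$ and $M=\lceil3c/2\rceil$ are as in the first sentences of Theorem~\ref{thm:general}; the inequalities between $b$ and $M$ are assumed only where stated. We write $A=\bigoplus_{i=1}^r(\mathbb{Z}/n_i)e_i$ with $n_1=p^a$, $n_2=p^b$, $n_3=p^c$ and keep the notation of Section~\ref{sec:reduction}. Thus
\[
n_{12}=p^b,\qquad n_{13}=n_{23}=p^c,\qquad 2n_i\mid m,\qquad p^M\mid m,
\]
the last because $M\le2c$. Let $V$ be a faithful complex representation of $G_A$, let $\zeta_n=e^{2\pi i/n}$, let $\chi_i(s,z)=\zeta_m^{s_i}$, and put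
\[
W=V\oplus\bigoplus_{i=1}^r\chi_i^{-1},\qquad K=\mathbb{C}(W)^G .
\]
By Lemma~\ref{lem:fiber}, $W$ is a faithful representation of $G$. By Proposition~\ref{prop:model} and Lemma~\ref{lem:complex}, Theorem~\ref{thm:general} follows once we show that $K$ is not stably rational over $\mathbb{C}$.

\subsection*{Symbols, residues and unramified cohomology}
Let $L$ be a field containing $\mathbb{C}$. The Milnor ring $\bigoplus_nK_n(L)$ is the quotient of the tensor ring of the group $L^*$ by the ideal generated by the elements $x\otimes(1-x)$, $x\ne0,1$. The image of $x_1\otimes\dots\otimes x_n$ is the symbol $\{x_1,\dots,x_n\}$. We write all groups $K_n(L)$ additively, including $K_1(L)=L^*$. In $K_2(L)$ one has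
\[
\{x,-x\}=0,\qquad\{x,y\}=-\{y,x\},\qquad\{x,x\}=\{x,-1\}.
\]
Let $v$ be a discrete valuation of $L$ with uniformizer $\pi$ and residue field $\kappa$. The \emph{residue} is the homomorphism $\partial_v:K_n(L)\to K_{n-1}(\kappa)$ determined by $\partial_v\{\pi,u_2,\dots,u_n\}=\{\bar u_2,\dots,\bar u_n\}$ and $\partial_v\{u_1,\dots,u_n\}=0$ for units $u_i$.

Let $\Gamma_L$ be the absolute Galois group of $L$. The roots $\zeta_n$ identify every $\mu_n^{\otimes j}$ with $\mathbb{Z}/n$. The Kummer character $(x)\in H^1(L,\mathbb{Z}/n)=\operatorname{Hom}(\Gamma_L,\mathbb{Z}/n)$ of $x\in L^*$ is defined by $\gamma(x^{1/n})=\zeta_n^{(x)(\gamma)}x^{1/n}$. The Galois symbol $K_j(L)/n\to H^j(L,\mathbb{Z}/n)$ sends $\{x_1,\dots,x_j\}$ to $(x_1)\cup\dots\cup(x_j)$. For $j=2$ it is an isomorphism by the theorem of Merkurjev and Suslin. For a discrete valuation $v$ trivial on $\mathbb{C}$ there are residue maps $\partial_v:H^j(L,\mathbb{Z}/n)\to H^{j-1}(\kappa,\mathbb{Z}/n)$, and the Galois symbol commutes with residues up to sign. The \emph{unramified cohomology} $H^j_{\mathrm{nr}}(L/\mathbb{C},\mathbb{Z}/n)$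 is the intersection of the kernels of $\partial_v$ over all such $v$. It does not change when indeterminates are adjoined to $L$ \cite{CTO}, and it vanishes for $L=\mathbb{C}$ and $j\ge1$. Therefore
\begin{equation}\label{eq:cto}
H^3_{\mathrm{nr}}(L/\mathbb{C},\mathbb{Z}/n)=0\quad\text{if $L$ is stably rational over $\mathbb{C}$.}
\end{equation}

\subsection*{Symbols in $K$}
Let $t_i$ be the coordinate on $\chi_i^{-1}$, so that $(s,z)\,t_i=\zeta_m^{s_i}t_i$, and put $x_i=t_i^m\in K^*$. The Galois extension $\mathbb{C}(W)/K$ defines a surjection $\Gamma_K\to G$; let $\gamma\mapsto s(\gamma)$ be its composite with $G\to B$. For $n\mid m$ the element $t_i^{m/n}$ is an $n$-th root of $x_i$, and $\gamma$ multiplies it by $\zeta_n^{s_i(\gamma)}$. So the Kummer character of $x_i$ modulo $n$ is $\gamma\mapsto s_i(\gamma)\bmod n$, and cup products of these characters are pulled back from multilinear cocycles on $B$.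

\begin{lemma}\label{lem:pairs}
For $i<j$ we have $\{x_i,x_j\}\in n_{ij}K_2(K)$. In particular $\{x_i,x_j\}\in p^cK_2(K)$ for all distinct $i,j\in\{1,2,3\}$.
\end{lemma}

\begin{proof}
The class $(x_i)\cup(x_j)\in H^2(K,\mathbb{Z}/n_{ij})$ is pulled back from the cocycle $s_is'_j\bmod n_{ij}$ on $G$. Let $g(s,z)=z_{ij}\in\mathbb{Z}/n_{ij}$. For $h=(s,z)$ and $h'=(s',z')$ the coboundary of $g$ is $g(h')-g(hh')+g(h)=-s_is'_j$. So the class vanishes, and the theorem of Merkurjev and Suslin gives the first assertion. The second follows from $c\le b$ and $\{x_j,x_i\}=-\{x_i,x_j\}$.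
\end{proof}

This is the meaning of the center $Z$ for the field $K$: each summand $Z_{ij}$ kills one symbol. For $A=(\mathbb{Z}/2)^3$ we met the same phenomenon in \eqref{eq:conics}, since the conic $xP^2+yQ^2=1$ has a point over $L$ exactly when $(x)\cup(y)=0$ in $H^2(L,\mathbb{Z}/2)$.

Define
\[
\alpha=(x_1)\cup(x_2)\cup(x_3)\in H^3(K,\mathbb{Z}/p^M).
\]
For $1\le\nu\le M$ the trilinear function
\[
\varphi_\nu(s,s',s'')=s_1s'_2s''_3/p^\nu\in\mathbb{Q}/\mathbb{Z}
\]
is a $3$-cocycle on $B$, being a cup product of three homomorphisms. Let $\xi_\nu\in H^3(G,\mathbb{Q}/\mathbb{Z})$ be the inflation of its class, and $\xi=\xi_M$. The image of $\alpha$ in $H^3(K,\mathbb{Q}/\mathbb{Z})$ under $\mathbb{Z}/p^M\to\mathbb{Q}/\mathbb{Z}$, $1\mapsto1/p^M$, is the pullback of $\xi$ along $\Gamma_K\to G$.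

The modulus $p^M$ is caught between two constraints. It must be small enough for $\alpha$ to be unramified, and this is the origin of $M=\lceil3c/2\rceil$. It must be larger than $p^b$: if $M\le b$, then $\{x_1,x_2\}\in p^MK_2(K)$ by Lemma~\ref{lem:pairs}, and $\alpha=0$.

\begin{proposition}\label{prop:U}
The class $\alpha$ is unramified.
\end{proposition}

\begin{proposition}\label{prop:N}
If $p$ is odd and $b<M$, or if $p=2$ and $b+1<M$, then $\alpha\ne0$.
\end{proposition}

By \eqref{eq:cto}, these two propositions show that $K$ is not stably rational under the hypotheses of Theorem~\ref{thm:general}. They therefore imply Theorems~\ref{thm:general} and~\ref{thm:main}.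

\section{The residues of $\alpha$ vanish}\label{sec:unramified}

Let $v$ be a discrete valuation of $K$ trivial on $\mathbb{C}$, with uniformizer $\pi$ and residue field $\kappa\supset\mathbb{C}$. Write $x_i=\pi^{h_i}u_i$ with $h_i\in\mathbb{Z}$ and $u_i$ a unit ($i=1,2,3$), and denote the residue of $u_i$ in $\kappa^*$ by the same letter. Lemma~\ref{lem:pairs} yields two kinds of information about $\kappa$: one through the residue $\partial_v:K_2(K)\to\kappa^*$, the other through the \emph{specialization} homomorphism
\[
\operatorname{sp}:K_2(K)\to K_2(\kappa),\qquad y\mapsto\partial_v(\{-\pi\}\cdot y).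
\]
Since $\{-\pi,\pi\}=0$, every term containing $\pi$ in the expansion of $\{-\pi,x_i,x_j\}$ vanishes, so $\{-\pi,x_i,x_j\}=\{-\pi,u_i,u_j\}$ and $\operatorname{sp}\{x_i,x_j\}=\{u_i,u_j\}$.

\begin{example}\label{ex:c1}
Let $c=1$, so $M=2$. Suppose first that $(h_1,h_2,h_3)=(1,0,0)$. Then $\partial_v\{x_1,x_2,x_3\}=\{u_2,u_3\}$, while $\partial_v\{x_1,x_2\}=u_2$ and $\partial_v\{x_1,x_3\}=u_3$. By Lemma~\ref{lem:pairs}, both $u_2$ and $u_3$ are $p$-th powers in $\kappa^*$, so $\{u_2,u_3\}\in p^2K_2(\kappa)$. Suppose next that $(h_1,h_2,h_3)=(p,0,0)$. Now the residues $pu_2$ and $pu_3$ of $\{x_1,x_2\}$ and $\{x_1,x_3\}$ carry no information. But $\partial_v\{x_1,x_2,x_3\}=p\{u_2,u_3\}$, and $\{u_2,u_3\}=\operatorname{sp}\{x_2,x_3\}\in pK_2(\kappa)$. In both cases the residue is divisible by $p^2$. The second case shows why we need divisibility in $K_2$, and hence the theorem of Merkurjev and Suslin, rather than only vanishing in cohomology modulo $p$.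
\end{example}

For $c>1$ the first mechanism weakens and the second strengthens as the power of $p$ dividing the $h_i$ grows. The exponent $M$ is what they guarantee together.

\begin{lemma}\label{lem:algebra}
Let $\Lambda$ be a torsion-free abelian group and $\langle\ ,\ \rangle:\Lambda\times\Lambda\to Q$ an alternating bilinear map to an abelian group. Let $h_i\in\mathbb{Z}$ and $u_i\in\Lambda$ $(i=1,2,3)$ satisfy, for all $i\ne j$,
\begin{itemize}
\item[(i)] $w_{ij}:=h_iu_j-h_ju_i\in p^c\Lambda$;
\item[(ii)] $\langle u_i,u_j\rangle\in p^cQ$.
\end{itemize}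
Then $E:=h_1\langle u_2,u_3\rangle+h_2\langle u_3,u_1\rangle+h_3\langle u_1,u_2\rangle$ lies in $p^MQ$.
\end{lemma}

\begin{proof}
If all $h_i$ vanish, then $E=0$. Otherwise let $p^f$ be the largest power of $p$ dividing all $h_i$, write $h_i=p^fh'_i$, and form $E'$ and $w'_{ij}$ from the $h'_i$, so that $E=p^fE'$ and $w_{ij}=p^fw'_{ij}$. By (ii), $E'\in p^cQ$, hence $E\in p^{c+f}Q$. If $f\ge c$ we are done, because $M\le2c$.

Let $f<c$. Since $\Lambda$ is torsion-free, (i) gives $w'_{ij}\in p^{c-f}\Lambda$. The hypotheses and $E'$ are invariant under cyclic permutations of the indices, so we may assume $p\nmid h'_1$. As $\langle u_1,u_1\rangle=0$,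
\[
\langle w'_{12},w'_{13}\rangle=\langle h'_1u_2-h'_2u_1,\;h'_1u_3-h'_3u_1\rangle
=h_1'^{\,2}\langle u_2,u_3\rangle+h'_1h'_3\langle u_1,u_2\rangle+h'_1h'_2\langle u_3,u_1\rangle=h'_1E'.
\]
So $h'_1E'\in p^{2c-2f}Q$. Since $h'_1$ is invertible modulo $p^{2c-2f}$, we get $E'\in p^{2c-2f}Q$ and $E\in p^{2c-f}Q$. The integers $c+f$ and $2c-f$ have sum $3c$, so the larger one is at least $\lceil3c/2\rceil=M$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:U}]
Let $\Lambda=\kappa^*/\mathbb{C}^*$. It is torsion-free, because an element of $\kappa$ with a power in $\mathbb{C}^*$ is algebraic over $\mathbb{C}$. Let $D\subset K_2(\kappa)$ be generated by the symbols $\{\lambda,u\}$ with $\lambda\in\mathbb{C}^*$ and $u\in\kappa^*$, and let $Q=K_2(\kappa)/D$. The symbol induces a bilinear map $\langle\ ,\ \rangle:\Lambda\times\Lambda\to Q$, which is alternating since $\{u,u\}=\{u,-1\}\in D$.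

Expanding $\{x_i,x_j\}$ and using $\{\pi,\pi\}=\{\pi,-1\}$, we find that $\partial_v\{x_i,x_j\}$ is $h_iu_j-h_ju_i$ plus $h_ih_j$ times the element $-1\in\kappa^*$. Its image in $\Lambda$ is $w_{ij}$. So Lemma~\ref{lem:pairs} gives (i) after applying $\partial_v$, and (ii) after applying $\operatorname{sp}$.

Expand $\{x_1,x_2,x_3\}$ trilinearly. The term without $\pi$ has residue $0$. The terms with one $\pi$ have total residue $h_1\{u_2,u_3\}-h_2\{u_1,u_3\}+h_3\{u_1,u_2\}$, with image $E$ in $Q$. The other terms are multiples of $\{\pi,\pi,u_i\}=\{\pi,-1,u_i\}$ or of $\{\pi,\pi,\pi\}=\{\pi,-1,-1\}$, whose residues lie in $D$. By Lemma~\ref{lem:algebra}, $\partial_v\{x_1,x_2,x_3\}\in p^MK_2(\kappa)+D$. The group $D$ is divisible because $\mathbb{C}^*$ is, so $D\subset p^MK_2(\kappa)$. Hence $\partial_v\{x_1,x_2,x_3\}$ vanishes modulo $p^M$, and $\partial_v\alpha=0$.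
\end{proof}

\section{Nonvanishing in the cohomology of $G$}\label{sec:group}

The first step toward Proposition~\ref{prop:N} is group-theoretic.

\begin{proposition}\label{prop:xi}
If $b<\nu\le M$, then $\xi_\nu\ne0$ in $H^3(G,\mathbb{Q}/\mathbb{Z})$.
\end{proposition}

We compute the kernel of the inflation from $B$ to $G$, and then separate $[\varphi_\nu]$ from this kernel by an invariant of $H^3(B,\mathbb{Q}/\mathbb{Z})$. In the Hochschild--Serre spectral sequence of $G\to B$, the kernel receives a contribution from $H^2(Z,\mathbb{Q}/\mathbb{Z})$ through $d_3$. This group vanishes for cyclic kernels, so we adjoin the summands $Z_{ij}$ one at a time. For a finite abelian group $C$ put $C^*=\operatorname{Hom}(C,\mathbb{Q}/\mathbb{Z})$, and for $f\in\operatorname{Hom}(H,C^*)$ and a $2$-cocycle $\gamma$ on $H$ with values in $C$ let $(f\cup\gamma)(g_1,g_2,g_3)=f(g_1)\bigl(\gamma(g_2,g_3)\bigr)$.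

\begin{lemma}\label{lem:cyclic}
Let $1\to C\to\widetilde H\to H\to1$ be a central extension of finite groups given by a cocycle $\gamma$, with $C$ cyclic. The kernel of the inflation $H^3(H,\mathbb{Q}/\mathbb{Z})\to H^3(\widetilde H,\mathbb{Q}/\mathbb{Z})$ consists of the classes $[f\cup\gamma]$ with $f\in\operatorname{Hom}(H,C^*)$.
\end{lemma}

\begin{proof}
For a trivial module $\Lambda$ let $E_2^{ij}(\Lambda)=H^i(H,H^j(C,\Lambda))\Rightarrow H^{i+j}(\widetilde H,\Lambda)$ be the Hochschild--Serre spectral sequence. The inflation in degree $3$ is the edge map $E_2^{3,0}\to E_\infty^{3,0}$, and the only differentials that reach position $(3,0)$ are $d_2$ from $(1,1)$ and $d_3$ from $(0,2)$. For $\Lambda=\mathbb{Q}/\mathbb{Z}$ we have $E_2^{0,2}\subset H^2(C,\mathbb{Q}/\mathbb{Z})\cong H^3(C,\mathbb{Z})=0$, as $C$ is cyclic. So the kernel is the image under $d_2$ of $E_2^{1,1}(\mathbb{Q}/\mathbb{Z})=\operatorname{Hom}(H,C^*)$.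

The evaluation $C^*\otimes C\to\mathbb{Q}/\mathbb{Z}$ induces a pairing of spectral sequences $E(C^*)\otimes E(C)\to E(\mathbb{Q}/\mathbb{Z})$ for which $d_2$ is a derivation. An element $f\in E_2^{1,1}(\mathbb{Q}/\mathbb{Z})$ is, up to sign, the product of $f$, viewed in $E_2^{1,0}(C^*)=H^1(H,C^*)$, with $\mathrm{id}\in E_2^{0,1}(C)=\operatorname{Hom}(C,C)$. The differential $d_2$ vanishes on the bottom row, and $d_2(\mathrm{id})$ is the transgression of $\mathrm{id}$. The latter is $\pm[\gamma]$, because the projection $\widetilde H=H\times C\to C$ is a cochain that restricts to $\mathrm{id}$ on $C$ (take $\gamma$ normalized) and has coboundary $-\gamma$. Hence $d_2f=\pm[f\cup\gamma]$. (This is also Theorem 2.4.4 of Neukirch--Schmidt--Wingberg.)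
\end{proof}

\begin{lemma}\label{lem:kernel}
Number the groups $Z_{ij}$ as $Z_1,\dots,Z_q$, and let $\beta_l$ be the $Z_l$-component of $\beta$. Every class in the kernel of $H^3(B,\mathbb{Q}/\mathbb{Z})\to H^3(G,\mathbb{Q}/\mathbb{Z})$ has the form $\sum_l[f_l\cup\beta_l]$ with $f_l\in\operatorname{Hom}(B,Z_l^*)$.
\end{lemma}

\begin{proof}
Let $G^{(l)}=G/(Z_{l+1}\oplus\dots\oplus Z_q)$, so that $G^{(0)}=B$ and $G^{(q)}=G$. The map $G^{(l)}\to G^{(l-1)}$ is a central extension with cyclic kernel $Z_l$, given by the pullback of $\beta_l$ from $B$. By \eqref{eq:ab}, $G^{(l-1)}$ has abelianization $B$, so every homomorphism $G^{(l-1)}\to Z_l^*$ comes from $B$. Let $y\in H^3(B,\mathbb{Q}/\mathbb{Z})$ die in $G^{(l)}$, $l\ge1$. By Lemma~\ref{lem:cyclic} there is $f_l\in\operatorname{Hom}(B,Z_l^*)$ such that $y-[f_l\cup\beta_l]$ dies in $G^{(l-1)}$. Descending induction on $l$ finishes the proof.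
\end{proof}

The invariant is antisymmetrization, the analogue in degree $3$ of the passage from a $2$-cocycle to its commutator map. For a $3$-cochain $\Phi$ on $B$ put
\[
\operatorname{Alt}\Phi\,(b_1,b_2,b_3)=\sum_{\sigma\in S_3}\operatorname{sgn}(\sigma)\,\Phi(b_{\sigma1},b_{\sigma2},b_{\sigma3}).
\]

\begin{lemma}\label{lem:alt}
If $\Phi$ is a coboundary, then $\operatorname{Alt}\Phi=0$.
\end{lemma}

\begin{proof}
Let $\Phi(b_1,b_2,b_3)=g(b_2,b_3)-g(b_1+b_2,b_3)+g(b_1,b_2+b_3)-g(b_1,b_2)$. The second term is symmetric in $b_1,b_2$ and the third in $b_2,b_3$, because $B$ is abelian; in the alternating sum of either one the summands cancel in pairs. The alternating sums of $g(b_2,b_3)$ and of $g(b_1,b_2)$ are equal, since one is obtained from the other by reindexing with a $3$-cycle, which is even.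
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:xi}]
By Lemma~\ref{lem:alt}, $\Phi\mapsto\operatorname{Alt}\Phi\,(e_1,e_2,e_3)$ defines a homomorphism $H^3(B,\mathbb{Q}/\mathbb{Z})\to\mathbb{Q}/\mathbb{Z}$. It sends $[\varphi_\nu]$ to $1/p^\nu$, as only $\sigma=1$ contributes. For $\Phi=f_l\cup\beta_l$, group the six permutations by the value of $\sigma1$:
\[
\operatorname{Alt}(f_l\cup\beta_l)(e_1,e_2,e_3)=\sum_{(i,j,j')}f_l(e_i)\bigl(\beta_l(e_j,e_{j'})-\beta_l(e_{j'},e_j)\bigr),
\]
where $(i,j,j')$ runs over the cyclic permutations of $(1,2,3)$. The argument of $f_l(e_i)$ is the $Z_l$-component of $e_j\wedge e_{j'}$. It vanishes unless $Z_l$ is one of $Z_{12},Z_{13},Z_{23}$, and these groups have orders $p^b,p^c,p^c$, all dividing $p^b$. So the value is killed by $p^b$. If $\xi_\nu=0$, Lemma~\ref{lem:kernel} shows that $p^b$ kills $1/p^\nu$ in $\mathbb{Q}/\mathbb{Z}$, that is, $\nu\le b$.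
\end{proof}

\section{Classes that die in the function field}\label{sec:chern}

A nonzero class in $H^3(G,\mathbb{Q}/\mathbb{Z})$ may vanish in $H^3(K,\mathbb{Q}/\mathbb{Z})$; this happens to $\xi$ for $A=(\mathbb{Z}/2)^3$ (Remark~\ref{rem:two}). So we need to know which classes can vanish. Such a class is supported on a divisor of a variety approximating the classifying space of $G$. We show that its Bockstein is then the class of an algebraic cycle of codimension $2$, and that these cycles are expressed through Chern classes. This section applies to any finite group $G$ with a faithful complex representation $W$ and $K=\mathbb{C}(W)^G$.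

Let $\delta$ denote the Bockstein maps of $0\to\mathbb{Z}\to\mathbb{Q}\to\mathbb{Q}/\mathbb{Z}\to0$. Since $H^i(G,\mathbb{Q})=0$ for $i>0$, the map $\delta:H^3(G,\mathbb{Q}/\mathbb{Z})\to H^4(G,\mathbb{Z})$ is an isomorphism. A complex representation $\rho$ defines a vector bundle on the classifying space of $G$, with Chern classes $c_i(\rho)\in H^{2i}(G,\mathbb{Z})$. Let $\mathrm{Ch}\subset H^4(G,\mathbb{Z})$ be the subgroup generated by all $c_2(\rho)$ and $c_1(\rho)c_1(\rho')$ with $\rho,\rho'$ irreducible.

\begin{proposition}\label{prop:chern}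
If $\omega\in H^3(G,\mathbb{Q}/\mathbb{Z})$ maps to $0$ in $H^3(K,\mathbb{Q}/\mathbb{Z})$, then $\delta\omega\in\mathrm{Ch}$.
\end{proposition}

Let $W'=W^{\oplus3}$ and let $S\subset W'$ be the set of points with nontrivial stabilizer. It is the union of the subspaces $(W^g)^{\oplus3}$, $g\ne1$, each of codimension at least $3$. Let $X=(W'\setminus S)/G$. It is an open subvariety of the affine variety $W'/G$, and it is smooth because $G$ acts freely on $W'\setminus S$. Cohomology of complex varieties is singular cohomology. By general position, a map of a ball of dimension at most $5$ to $W'$ can be moved off the subspaces in $S$, which have real codimension at least $6$; so $W'\setminus S$ is $4$-connected. The spectral sequence of the covering $W'\setminus S\to X$ gives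
\begin{equation}\label{eq:approx}
H^i(G,\Lambda)\cong H^i(X,\Lambda)\qquad(i\le4,\ \Lambda=\mathbb{Z}\text{ or }\mathbb{Q}/\mathbb{Z}),
\end{equation}
compatibly with $\delta$. For a representation $\rho$ let $E_\rho=((W'\setminus S)\times\rho)/G$, an algebraic vector bundle on $X$; under \eqref{eq:approx}, $c_i(\rho)$ corresponds to $c_i(E_\rho)$ for $i\le2$.

\begin{lemma}\label{lem:cycle}
Under the hypothesis of Proposition~\ref{prop:chern}, $\delta\omega$ lies in the image of the cycle map $CH^2(X)\to H^4(X,\mathbb{Z})$.
\end{lemma}

\begin{proof}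
The first projection $W'\to W$ embeds $K$ in $\mathbb{C}(X)=\mathbb{C}(W')^G$, and $\Gamma_{\mathbb{C}(X)}\to\Gamma_K\to G$ is the map defined by the extension $\mathbb{C}(W')/\mathbb{C}(X)$. So $\omega$ dies in $H^3(\mathbb{C}(X),\mathbb{Q}/\mathbb{Z})$. This group is the direct limit of the \'etale cohomology groups of the nonempty Zariski open subsets $U\subset X$, and these agree with $H^3(U,\mathbb{Q}/\mathbb{Z})$ by the comparison theorem. Hence $\omega|_U=0$ for some $U$.

Let $T$ be the union of the singular locus of $(X\setminus U)_{\mathrm{red}}$ and of the components of $X\setminus U$ of codimension at least $2$. Then $T$ is closed of codimension at least $2$ in $X$, and in $X^\circ=X\setminus T$ the complement $D^\circ$ of $U$ is a smooth closed subvariety of pure codimension $1$, possibly empty. Let $\iota:D^\circ\to X^\circ$ be the inclusion. The Gysin sequence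
\[
H^1(D^\circ,\mathbb{Q}/\mathbb{Z})\xrightarrow{\ \iota_*\ }H^3(X^\circ,\mathbb{Q}/\mathbb{Z})\longrightarrow H^3(U,\mathbb{Q}/\mathbb{Z})
\]
gives $\eta$ with $\omega|_{X^\circ}=\iota_*\eta$. The Gysin map is induced by cup product with an integral Thom class, so it commutes with $\delta$ up to sign, and $\delta\omega|_{X^\circ}=\pm\iota_*\delta\eta$.

The class $\eta$ is a homomorphism from the finitely generated group $H_1(D^\circ,\mathbb{Z})$ to $\mathbb{Q}/\mathbb{Z}$, so it takes values in $\frac1n\mathbb{Z}/\mathbb{Z}\cong\mu_n$ for some $n$. It defines a $\mu_n$-covering $\widetilde D\to D^\circ$, which is algebraic by the Riemann existence theorem, and an algebraic line bundle $\mathcal{L}=(\widetilde D\times\mathbb{A}^1)/\mu_n$ with locally constant transition functions given by $\exp(\pm2\pi i\eta)$. Comparing $0\to\mathbb{Z}\to\mathbb{Q}\to\mathbb{Q}/\mathbb{Z}\to0$ with the exponential sequence gives $c_1(\mathcal{L})=\pm\delta\eta$. So $\delta\eta$ is the class of a divisor on the smooth variety $D^\circ$, and $\delta\omega|_{X^\circ}$ is the class of this divisor viewed as a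 cycle of codimension $2$ on $X^\circ$.

Let $y\in H^4(X,\mathbb{Z})$ be the class of the closure of this cycle in $X$. Then $\delta\omega-y$ restricts to $0$ on $X^\circ$, so it comes from $H^4_T(X,\mathbb{Z})$. By duality on the manifold $X$ this group is the Borel--Moore homology $H^{BM}_{2\dim X-4}(T,\mathbb{Z})$. Since $\dim T\le\dim X-2$, it is generated by the fundamental classes of the components of $T$ of codimension $2$, which map to their cycle classes in $H^4(X,\mathbb{Z})$.
\end{proof}

The next lemma is contained in Totaro's work \cite{Totaro}; we give the proof.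

\begin{lemma}\label{lem:totaro}
The group $CH^2(X)$ is generated by the classes $c_2(E_\rho)$ and $c_1(E_\rho)c_1(E_{\rho'})$ with $\rho,\rho'$ irreducible.
\end{lemma}

\begin{proof}
Let $Y\subset X$ be an integral closed subvariety of codimension $2$. We first show that $\mathcal{O}_Y$ has a finite resolution by bundles $E_\rho$. (That $[\mathcal{O}_Y]\in K_0(X)$ is a combination of the $[E_\rho]$ also follows from Thomason's results on equivariant $K$-theory, by which $K_0(X)=K_0^G(W'\setminus S)$ is a quotient of $K_0^G(W')=R(G)$.) Let $R=\mathbb{C}[W']$ and let $J\subset R$ be the ideal of functions vanishing on the preimage of $Y$; it is $G$-stable. Let $\widetilde R=R[h]$, graded so that $h$ and the linear forms have degree $1$, with $G$ fixing $h$, and let $\widetilde J\subset\widetilde R$ be the homogeneous ideal of all homogenizations of elements of $J$. Let $\widetilde R_+$ be the ideal of elements of positive degree. If $N$ is a finitely generated graded $\widetilde R$-module with a compatible action of $G$, then by complete reducibility the graded representation $\rho=N/\widetilde R_+N$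 lifts to a graded $G$-stable subspace of $N$, and the equivariant map $\rho\otimes\widetilde R\to N$ is onto by the graded Nakayama lemma. Starting from $N=\widetilde R/\widetilde J$ and repeating this with the kernels, we obtain the minimal graded free resolution in equivariant form. It is finite by Hilbert's syzygy theorem. The element $h-1$ acts injectively on every graded module, as one sees from the component of lowest degree, so $N\mapsto N/(h-1)N$ is exact on graded modules. It turns our resolution into a finite equivariant resolution of $R/J$ by modules $\rho_i\otimes R$. The map $W'\setminus S\to X$ is an \'etale Galois covering, so the pullback of $\mathcal{O}_Y$ is the restriction of the sheaf of $R/J$, and the resolution descends to a resolution of $\mathcal{O}_Y$ by the $E_{\rho_i}$.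

Thus $[\mathcal{O}_Y]=\sum_\rho n_\rho[E_\rho]$ in $K_0(X)$, with $\rho$ irreducible and $n_\rho\in\mathbb{Z}$. The Whitney formula $c(\mathcal{O}_Y)=\prod_\rho c(E_\rho)^{n_\rho}$ gives
\[
c_2(\mathcal{O}_Y)=\sum_\rho\Bigl(n_\rho\,c_2(E_\rho)+\binom{n_\rho}{2}c_1(E_\rho)^2\Bigr)+\sum_{\{\rho,\rho'\},\ \rho\ne\rho'}n_\rho n_{\rho'}\,c_1(E_\rho)c_1(E_{\rho'}).
\]
On the other hand $c_2(\mathcal{O}_Y)=-[Y]$. Indeed, the singular locus of $Y$ has codimension at least $3$ in $X$, so removing it does not change $CH^2$. For a smooth closed subvariety $Y$ of codimension $e$ in a smooth variety, Riemann--Roch without denominators \cite[\S15.3]{Fulton} gives $c_j(\mathcal{O}_Y)=0$ for $0<j<e$ and $c_e(\mathcal{O}_Y)=(-1)^{e-1}(e-1)!\,[Y]$. The factor $(e-1)!$ equals $1$ for $e=2$, which is why the argument works in this codimension.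
\end{proof}

Since the cycle map is compatible with Chern classes and products, Lemmas~\ref{lem:cycle} and~\ref{lem:totaro} prove Proposition~\ref{prop:chern}.

\section{An involution fixing the Chern classes}\label{sec:involution}

We return to the group $G=B\times Z$. It remains to decide whether $\delta\xi$ lies in $\mathrm{Ch}$, and a symmetry does this without computing $H^4(G,\mathbb{Z})$. The idea is visible with the abelian group $B$ in place of $G$. There all irreducible representations are characters, so $\mathrm{Ch}$ is generated by products of two first Chern classes. The automorphism $-1$ of $B$ changes the sign of each $c_1$, hence fixes $\mathrm{Ch}$, and it changes the sign of a trilinear cocycle. So a trilinear class with Bockstein in $\mathrm{Ch}$ is killed by $2$.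

Since $\beta(-s,-s')=\beta(s,s')$, the map
\[
\tau(s,z)=(-s,z)
\]
is an automorphism of $G$, and the same formula defines an automorphism of $G_A$. It lifts $-1$ on $B$ and is the identity on $Z$. As $\varphi_M$ is trilinear, $\tau^*\xi=-\xi$. The new difficulty is $c_2(\rho)$ for $\dim\rho>1$, because $\rho\circ\tau$ need not be isomorphic to $\rho$. We show that it is so after twisting $\rho$ by a character.

\begin{lemma}\label{lem:twist}
Two irreducible representations $\rho,\rho'$ of $G$ on which $Z$ acts by the same character differ by a twist by a character of $B$. The same holds for $G_A$ and $A$.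
\end{lemma}

\begin{proof}
The group $Z$ acts trivially on $\operatorname{Hom}_{\mathbb{C}}(\rho',\rho)$, which is therefore a representation of the abelian group $B$ and contains a character $\chi$. This gives a nonzero equivariant map $\rho'\otimes\chi\to\rho$ of irreducible representations. The proof for $G_A$ is the same with $A$ for $B$.
\end{proof}

\begin{proposition}\label{prop:tau}
The automorphism $\tau^*$ of $H^4(G,\mathbb{Z})$ is the identity on $\mathrm{Ch}$.
\end{proposition}

\begin{proof}
By \eqref{eq:ab}, $H^2(G,\mathbb{Z})\cong\operatorname{Hom}(G,\mathbb{Q}/\mathbb{Z})=\operatorname{Hom}(B,\mathbb{Q}/\mathbb{Z})$, and $\tau^*$ acts on it by $-1$. So $\tau^*$ fixes every product of two elements of $H^2(G,\mathbb{Z})$.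

Let $\rho$ be an irreducible representation of $G$, of dimension $d$, on which $Z$ acts by the character $\theta$. Let $\rho_0$ be an irreducible constituent of $\operatorname{Ind}_Z^{G_A}\theta$; the group $Z$ acts on it by $\theta$. Since $\tau$ is the identity on $Z$, Lemma~\ref{lem:twist} gives $\rho_0\circ\tau\cong\rho_0\otimes\chi_0$ with a character $\chi_0$ of $A$. Write $\chi_0(e_i)=\zeta_{n_i}^{a_i}=\zeta_m^{a_im/n_i}$. Because $2n_i\mid m$, the formula $\psi(e_i)=\zeta_m^{a_im/(2n_i)}$ defines a character $\psi$ of $B$ whose square is the inflation of $\chi_0$. View $\rho_0$ as a representation of $G$ and put $\rho_1=\rho_0\otimes\psi$. As $\psi\circ\tau=\psi^{-1}$,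
\[
\rho_1\circ\tau\cong\rho_0\otimes\chi_0\otimes\psi^{-1}\cong\rho_0\otimes\psi=\rho_1 .
\]
Hence $\tau^*c_2(\rho_1)=c_2(\rho_1\circ\tau)=c_2(\rho_1)$. By Lemma~\ref{lem:twist}, $\rho\cong\rho_1\otimes\chi$ for a character $\chi$ of $B$. By the splitting principle, $c_2(\rho)$ is the second elementary symmetric function of the $r_i+c_1(\chi)$, where $r_1,\dots,r_d$ are the Chern roots of $\rho_1$, so
\[
c_2(\rho)=c_2(\rho_1)+(d-1)\,c_1(\rho_1)c_1(\chi)+\binom d2c_1(\chi)^2 .
\]
Each term is fixed by $\tau^*$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:N}]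
Suppose $\alpha=0$. Then $\xi$ maps to $0$ in $H^3(K,\mathbb{Q}/\mathbb{Z})$, and $\delta\xi\in\mathrm{Ch}$ by Proposition~\ref{prop:chern}. Proposition~\ref{prop:tau} gives $\delta\xi=\tau^*\delta\xi=-\delta\xi$. Since $\delta$ is an isomorphism, $2\xi=0$. If $p$ is odd, then $p^M\xi=0$ forces $\xi_M=\xi=0$, which contradicts Proposition~\ref{prop:xi} when $b<M$. If $p=2$, then $2\varphi_M=\varphi_{M-1}$, so $\xi_{M-1}=2\xi=0$, which contradicts Proposition~\ref{prop:xi} when $b<M-1$.
\end{proof}

This completes the proof of Theorems~\ref{thm:general} and~\ref{thm:main}.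

\begin{remark}\label{rem:two}
The stronger hypothesis for $p=2$ cannot simply be replaced by $b<M$. For $A=(\mathbb{Z}/2)^3$ we have $b=1<2=M$. The class $\alpha\in H^3(K,\mathbb{Z}/4)$ is unramified by Proposition~\ref{prop:U}, and $\xi\ne0$ in $H^3(G,\mathbb{Q}/\mathbb{Z})$ by Proposition~\ref{prop:xi}. But $K$ is stably rational by Theorem~\ref{thm:positive} and Proposition~\ref{prop:model}, so $\alpha=0$ by \eqref{eq:cto}. Proposition~\ref{prop:chern} then shows that the nonzero class $\delta\xi$ lies in $\mathrm{Ch}$.
\end{remark}

\begin{thebibliography}{9}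

\bibitem{BT}
Fedor Bogomolov and Yuri Tschinkel, \emph{Noether's problem and descent}, arXiv:1711.09465 (2017).

\bibitem{CTO}
Colliot-Th\'el\`ene and Ojanguren, Invent. Math. 97 (1989).

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{Totaro}
Totaro, \emph{The Chow ring of a classifying space}, 1999.

\end{thebibliography}
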